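# Exotic $\mathbb R^4$'s added along two rays that go to the same end

## 1. Trees of spheres, where only the end matters

Take a noncompact 4-manifold with a ray in it that runs off to infinity. Along the ray we may cut out a half-space and put in a piece of an exotic $\mathbb R^4$; this changes the smooth structure. How much of the ray does the result remember? It may remember which end the ray goes to, and how orientations are matched there. We ask whether it remembers more. The question comes from Jack S. Calcut and Robert E. Gompf, "On uniqueness of end sums and 1-handles at infinity", arXiv:1801.00032 (2018). We begin with manifolds where the answer is easily seen to be no. First we recall the terms.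

**Smoothings.** Let $X$ be a noncompact topological 4-manifold. A smoothing $X'$ is a smooth structure on $X$. Two smoothings $X',X''$ are isotopic if there is a topological isotopy $h_t\colon X\to X$, $0\le t\le1$, with $h_0=\mathrm{id}$ and $h_1\colon X'\to X''$ a diffeomorphism. The set of isotopy classes is $\mathcal S(X)$. The set of ends of $X$ is $\mathcal E(X)$; an end assigns to each compact $Q\subset X$ a component of $X\setminus Q$, compatibly with inclusions. "Ray" always means proper ray, and every ray goes to exactly one end.

**The monoid.** $\mathcal R$ is the set of oriented diffeomorphism types of smooth manifolds homeomorphic to $\mathbb R^4$. The operation is end sum $\natural$: remove an open tubular neighborhood of a smooth ray from each of two such manifolds and glue along the resulting boundaries $\mathbb R^3$. It is well defined, and the standard $\mathbb R^4$ is its identity. Orientation reversal induces an involution of $\mathcal R$. A member of $\mathcal R$ is exotic if it is not diffeomorphic to $\mathbb R^4$.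

**Multirays.** A multiray in $X$ is a proper, locally flat embedding $\gamma\colon S\times[0,\infty)\to\operatorname{int}X$ with $S$ discrete; its rays are $\gamma_s=\gamma|\{s\}\times[0,\infty)$. It has a closed tubular neighborhood consisting of disjoint half-spaces $[0,\infty)\times\mathbb R^3$, one around each ray. Its end function $\epsilon_\gamma\colon S\to\mathcal E(X)$ sends $s$ to the end to which $\gamma_s$ goes. It is locally orienting if an orientation of a neighborhood of each $\gamma_s$ is chosen; when the end $\epsilon_\gamma(s)$ is orientable, this choice orients it.

**The action.** A locally orienting multiray $\gamma$ gives an action of $\mathcal R^S$ on $\mathcal S(X)$: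

1. Fix a smoothing of $X$ and $\{R_s\}\in\mathcal R^S$.
2. By Quinn's results, make $\gamma$ smooth by a topological ambient isotopy.
3. Choose a smooth ray $\gamma_s'$ in each $R_s$.
4. Identify the complement in $R_s$ of an open tubular neighborhood of $\gamma'_s$ homeomorphically with a closed tubular neighborhood of $\gamma_s$. The identification preserves orientations (using the local orientation at $\gamma_s$) and is smooth near the boundary $\mathbb R^3$. Do this for all $s$ simultaneously.
5. Transport the smoothing of $R_s$ to $X$, keeping the given smoothing elsewhere.

We use the following facts.

* (F1) The resulting class does not depend on the choices, nor on the smoothing within its isotopy class. It does not change if $\gamma$ is changed by a proper homotopy carrying local orientations along. This is a monoid action.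
* (F2) Changing local orientations composes the action with orientation reversal on the affected factors.
* (F3) For multirays all of whose rays go to Mittag-Leffler ends (defined in Section 2), the proper homotopy class of a locally orienting multiray is determined by the end function and the orientation data.

Two examples. If $R_s=\mathbb R^4$ for some $s$, choose $\gamma_s'$ straight. The complement of its tubular neighborhood is a smooth closed half-space and the identification in step 4 can be smooth, so the slot $s$ has no effect. If $X=\mathbb R^4$ and $|S|=1$, the action of $R$ on the standard class gives $\mathbb R^4\natural R\cong R$, up to orientation.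

**Isotopies are proper.** Let $\partial X=\emptyset$ and let $h_t$ be an isotopy of $X$ with $h_0=\mathrm{id}$. Extend it constantly to $t\in\mathbb R$. Then $(x,t)\mapsto(h_t(x),t)$ is a continuous bijection of the 5-manifold $X\times\mathbb R$, hence a homeomorphism by invariance of domain. So it restricts to a homeomorphism of $X\times[0,1]$, and $\bigcup_th_t^{-1}(Q)$ is compact for every compact $Q$. In particular $h_t\circ\gamma$ is a proper homotopy of $\gamma$. Consequently, in a smooth $X$, step 2 and a small perturbation replace any multiray by a properly homotopic one that is smooth and transverse to a given locally finite family of hypersurfaces.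

**The manifolds $X_G$.** All graphs are connected, locally finite and infinite; loops and multiple edges are allowed. Let $G$ be a graph. For each vertex $v$ of valence $d$ let $P_v$ be $S^4$ minus $d$ open round balls with disjoint closures, one for each half-edge at $v$. For each edge $e$ glue the two corresponding boundary spheres by a conformal diffeomorphism $\varphi$ that reverses the boundary orientations. If $\varphi\colon\partial D_1\to\partial D_2$, where $D_1,D_2$ are the closed removed balls, then $\varphi$ extends to two Möbius transformations of $S^4$, which differ by the reflection in $\partial D_1$. Let $m$ be the one with $m(S^4\setminus\operatorname{int}D_1)=D_2$. Since $\varphi$ reverses the orientations induced as boundaries of $S^4\setminus\operatorname{int}D_i$, it respects those induced by $S^4\setminus\operatorname{int}D_1$ and $D_2$, so $m$ preserves orientation. The inclusion on one side and $m$ on the other give smooth oriented charts near the gluing sphere $S_e$. So $X_G$ is a smooth oriented 4-manifold without boundary; this smoothing is called standard.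

Choose disjoint collars of the boundary spheres of the $P_v$. Let $p\colon X_G\to G$ be the proper map that collapses each $P_v$ minus open collars to $v$ and maps the collars onto half-edges, with $S_e=p^{-1}(\text{midpoint of }e)$. Point preimages are punctured 4-spheres or 3-spheres, so they are connected and simply connected (filling a puncture glues a ball along an $S^3$ and does not change $\pi_0$ or $\pi_1$). Preimages of connected sets are connected, so the ends of $X_G$ are the ends of $G$.

Now let $G=T$ be a tree. By van Kampen, $p$-preimages of compact convex subsets of $T$ are connected and simply connected, since they are assembled from finitely many simply connected pieces along 3-spheres in a tree pattern. We use three facts about trees: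

* (T1) Connected subsets are convex.
* (T2) A connected subset that contains a point $x$ and a sequence $x_n$ converging to an end $\eta$ contains the geodesic ray $[x,\eta)$. Indeed it contains the segments $[x,x_n]$, which contain longer and longer initial pieces of $[x,\eta)$.
* (T3) Two geodesic rays to the same end share a tail.

**Lemma 1.** Let $T$ be a tree and let $\alpha,\beta$ be rays in $X_T$ going to the same end $\eta$. There is a homotopy $H\colon[0,\infty)\times[0,1]\to X_T$ from $\alpha$ to $\beta$ such that for every integer $i\ge0$
$$H([i,\infty)\times[0,1])\subset p^{-1}\bigl(p\alpha([i,\infty))\cup p\beta([i,\infty))\bigr).\qquad(1)$$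
In particular $H$ is proper.

*Proof.* Let $Y_i$ be the convex hull of $p\alpha[i,i+1]\cup p\beta[i,i+1]$, a compact convex set. Choose a path $\delta_i$ from $\alpha(i)$ to $\beta(i)$ in the preimage of the segment $[p\alpha(i),p\beta(i)]$. This segment lies in $Y_i$ and, for $i\ge1$, in $Y_{i-1}$. So the loop formed by $\alpha|[i,i+1]$, $\delta_{i+1}$, $\beta|[i,i+1]$ reversed and $\delta_i$ reversed lies in the simply connected set $p^{-1}(Y_i)$ and bounds a disk there. Use this disk to define $H$ on $[i,i+1]\times[0,1]$.

For (1), the connected sets $p\alpha([i,\infty))$ and $p\beta([i,\infty))$ each contain a geodesic ray to $\eta$ by (T2). By (T3) their union is connected, so convex by (T1). Hence it contains $Y_l$ for all $l\ge i$.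

If $Q\subset X_T$ is compact, then $p\alpha([i,\infty))\cup p\beta([i,\infty))$ misses the compact set $p(Q)$ for large $i$. By (1), $H^{-1}(Q)\subset[0,i]\times[0,1]$. $\square$

**Proposition 2.** Let $T$ be a tree. If two locally orienting multirays in $X_T$ have the same end function and induce the same orientations of ends, then their actions on $\mathcal S(X_T)$ agree.

*Proof.* Apply Lemma 1 to each pair $\gamma_s,\gamma'_s$. A compact $Q$ has compact image $p(Q)$, which meets $p\gamma_s\cup p\gamma'_s$ for only finitely many $s$, since $\gamma,\gamma'$ are proper. By (1) with $i=0$ only these finitely many homotopies meet $Q$, and each is proper. So together they form a proper homotopy from $\gamma$ to $\gamma'$. Since $X_T$ is oriented, the local orientation at $\gamma_s$ either agrees with that of $X_T$ or not. This is read off from the induced orientation of the end, so the answer is the same for $\gamma'_s$, and the homotopy carries local orientations to local orientations. Now use (F1). $\square$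

What changes when $G$ has cycles? If cycles occur arbitrarily far out toward an end, the loops above need not bound disks far out, and rays to one end need not be properly homotopic. But (F1) says only that homotopic rays give the same action; it gives no converse. So we ask: *if two locally orienting multirays have the same end function and induce the same orientations on the ends that admit one, can their actions on $\mathcal S(X)$ differ?*

## 2. The two rails of a ladder

Let $G$ be the ladder: vertices $a_n,b_n$ $(n\ge0)$, edges $a_na_{n+1}$, $b_nb_{n+1}$, $a_nb_n$. What remains beyond any rung is connected, so $G$ has one end, and so does $X_G$. Let $\alpha$ be a ray in $X_G$ running along the rail $a_0a_1a_2\cdots$, and $\beta$ one along $b_0b_1b_2\cdots$. Let us check by hand that they are not properly homotopic.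

Orient the edges of a graph $G$. For a ray $\sigma$ in $X_G$, smooth and transverse to $S_e$ near $S_e$ with $\sigma(0)\notin S_e$, let $n_e(\sigma)\in\mathbb Z$ be the signed number of its crossings with $S_e$.

**Lemma 3.** If two such rays $\sigma,\sigma'$ are properly homotopic, then $n_e(\sigma)=n_e(\sigma')$ for all but finitely many $e$.

*Proof.* Let $H\colon[0,\infty)\times[0,1]\to X_G$ be a proper homotopy. The compact path $H(\{0\}\times[0,1])$ meets only finitely many $S_e$; take any other $e$. As $H^{-1}(S_e)$ is compact, $H(\{\tau\}\times[0,1])$ misses $S_e$ for all $\tau\ge\tau_0$. Hence the boundary loop of $[0,\tau_0]\times[0,1]$, mapped by $H$, crosses $S_e$ only along $\sigma$ and $\sigma'$, with total signed number $\pm(n_e(\sigma)-n_e(\sigma'))$. This total is the degree of the composition of the loop with the map $X_G\to G\to S^1$ that collapses the complement of the open edge $e$ to a point. The loop is null-homotopic, so the degree is $0$. $\square$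

For the rails, $\alpha$ crosses every $S_{a_na_{n+1}}$ once and $\beta$ crosses none of them. So they are not properly homotopic.

**A first attempt: compare diffeomorphism types.** One would like to show that adding an exotic $R$ along $\alpha$ and along $\beta$ gives non-diffeomorphic manifolds. For the ladder this can fail outright. Take all $P_{a_n}$ and $P_{b_n}$ to be equal copies, glue both rails by the same maps, and glue each rung by a reflection $\varphi$ of the common boundary sphere $\partial D$; this is conformal, reverses boundary orientation, and $\varphi^2=\mathrm{id}$. Let $f$ exchange each $P_{a_n}$ with $P_{b_n}$ by the identity. The gluing identifies $y\in\partial D\subset P_{a_n}$ with $\varphi(y)\in P_{b_n}$, and $f$ respects this because $\varphi^2=\mathrm{id}$. Near the gluing sphere the chart is the inclusion on the $b$ side and $m$ on the $a$ side. Here $m$ is the reflection in $\partial D$ composed with the extension of $\varphi$, so $m^2=\mathrm{id}$, and $f$ reads $m$ in this chart. So $f$ is an orientation-preserving diffeomorphism of $X_G$. Take $\beta=f\circ\alpha$. Then $f$ carries a representative of the result along $\alpha$ to a representative of the result along $\beta$. The two results are diffeomorphic, and no diffeomorphism-invariant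 property of the single end of $X_G$ can tell them apart. What we need is an invariant of *isotopy* classes that sees more than the ends of $X_G$.

Call $R\in\mathcal R$ *small* if it embeds smoothly as an open subset of $\mathbb R^4$ (equivalently, of $S^4$). Composing with a reflection shows that this is invariant under orientation reversal. The standard $\mathbb R^4$ is small. Small exotic $\mathbb R^4$'s exist, in fact uncountably many (DeMichelis–Freedman, *J. Differential Geom.* 35 (1992) 219–254; see also Gompf–Stipsicz, *4-Manifolds and Kirby Calculus*, §9.3).

**Theorem A.** Let $G$ be the ladder. Then $X_G$ is orientable with one end. Let $\alpha,\beta$ be rays running along the two rails, locally oriented by $X_G$. For every small exotic $R$, the actions of $R$ along $\alpha$ and along $\beta$ on the standard class are different elements of $\mathcal S(X_G)$.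

So the answer to the question is yes, already for $|S|=1$ and an orientable $X$ with one end.

**Mittag-Leffler ends.** Let $\varepsilon$ be an end of $X$, let $U_1\supset U_2\supset\cdots$ be a basis of connected neighborhoods of $\varepsilon$, and take base points along a ray to $\varepsilon$. The end is Mittag-Leffler if for each $i$ there is $j\ge i$ such that $\pi_1(U_k)$ and $\pi_1(U_j)$ have the same image in $\pi_1(U_i)$ for all $k\ge j$. An end with simply connected $U_i$ is Mittag-Leffler. For $X_G$ with $G$ a half-line that has one loop attached at each vertex, let $U_i$ be the part over the vertices $\ge i$. Then $\pi_1(U_i)$ is free on loops $l_i,l_{i+1},\dots$, and the image of $\pi_1(U_k)$ in $\pi_1(U_i)$ is the subgroup generated by $l_k,l_{k+1},\dots$, which shrinks strictly with $k$. So this end is not Mittag-Leffler.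

**Theorem B.** Let $G$ be any graph and $X=X_G$.

1. Let $\gamma,\gamma'$ be locally orienting multirays with the same end function, inducing the same orientations of ends. The two actions of $\mathcal R^S$ on $\mathcal S(X)$ agree if and only if $\gamma,\gamma'$ are properly homotopic, if and only if $\gamma_s,\gamma'_s$ are properly homotopic for each $s$. If $\gamma_s\not\simeq\gamma'_s$, then any small exotic $R$ in slot $s$ (and $\mathbb R^4$ in the other slots) distinguishes the actions on the standard class.
2. For an end $\varepsilon$ of $X$ the following are equivalent: (a) all rays to $\varepsilon$ are properly homotopic; (b) $\varepsilon$ is Mittag-Leffler; (c) the corresponding end of $G$ has a neighborhood that is a tree. If they fail, then for each small exotic $R$ the smoothings obtained from the standard one by adding $R$ along rays to $\varepsilon$ include at least $2^{\aleph_0}$ distinct isotopy classes.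
3. Let $\gamma_0,\gamma_1$ be non-properly-homotopic rays to the same end, locally oriented by $X$, and let $R$ be small exotic. On the class $x=[X]\cdot_{\gamma_0}R$, the actions of $R$ along $\gamma_0$ and along $\gamma_1$ give non-diffeomorphic smooth manifolds.

By Theorem A, the flip $f$ above is a diffeomorphism between the two results that is not isotopic to the identity. Part 3 says that from another base smoothing the results need not be diffeomorphic at all. We do not claim that the actions differ at every non-Mittag-Leffler end of every 4-manifold, nor that exotic $\mathbb R^4$'s that are not small detect the difference.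

The plan is this. In the universal cover the single end of the ladder splits into many ends, and lifts of $\alpha$ and of $\beta$ go to different ones. An isotopy that starts at the identity lifts to one that moves no end upstairs. So it suffices to recognize, from the lifted smoothing, the ends that have received an exotic $\mathbb R^4$.

## 3. Rays and their limits in the universal cover

Let $X=X_G$, let $\pi\colon T\to G$ be the universal cover, a locally finite tree, and let $\Gamma=\pi_1(G)$ be its deck group, which acts freely on $T$. The pullback of $\pi$ along $p$ is $X_T$, built from copies of the $P_v$ with lifted gluings. A loop in $X_T$ has compact connected image in $T$, so it lies in the preimage of a compact convex set and is null-homotopic. Thus $\tilde X:=X_T$ is the universal cover of $X$, with deck group $\Gamma$. Let $\tilde p\colon\tilde X\to T$ be its projection. The ends of $\tilde X$ are the ends of $T$.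

A lift $\tilde\gamma$ of a ray $\gamma$ is proper, because $\tilde\gamma^{-1}(Q)$ is a closed subset of $\gamma^{-1}(\text{image of }Q)$. So it goes to one end of $T$, called its *limit*. For example, the edge path of a rail of the ladder is reduced, so it lifts to a geodesic ray in $T$, and the limit of the corresponding lift of $\alpha$ is the end of that geodesic ray.

**Lemma 4.** (a) Distinct lifts of the same ray have distinct limits. (b) If rays $\alpha,\beta$ in $X$ have lifts with a common limit, they are properly homotopic in $X$, by a homotopy inside $p^{-1}(p\alpha([0,\infty))\cup p\beta([0,\infty)))$. (c) If $\alpha,\beta$ are properly homotopic, each lift of $\alpha$ has the same limit as some lift of $\beta$.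

*Proof.* (a) Suppose $\tilde\gamma$ and $g\tilde\gamma$, with $1\ne g\in\Gamma$, both have limit $\eta$. Then $g\eta=\eta$. Let $r$ be a unit-speed geodesic ray to $\eta$. The geodesic rays $gr$ and $r$ share a tail, so $gr(t)=r(t+c)$ for large $t$, and $c\ne0$ because $g$ has no fixed point. Replacing $g$ by $g^{-1}$ we may take $c>0$. Then for some $t_0$ all points $r(t_0+nc)=g^nr(t_0)$, $n\ge0$, project to one point $x_*\in G$. For each $t$ the connected set $\tilde p\tilde\gamma([t,\infty))$ contains a tail of $r$ by (T2) and (T3). So $x_*\in p\gamma([t,\infty))$ for all $t$, which contradicts properness of $p\gamma$.

(b) Apply Lemma 1 to the lifts in $X_T=\tilde X$ and project the homotopy to $X$. By (1) the projected homotopy $\bar H$ satisfies $\bar H([i,\infty)\times[0,1])\subset p^{-1}(p\alpha([i,\infty))\cup p\beta([i,\infty)))$ for all $i\ge0$. With $i=0$ this is the last statement. For compact $Q\subset X$ the right side misses $Q$ when $i$ is large, so $\bar H$ is proper. (Properness in $\tilde X$ alone would not suffice, since the preimage of $Q$ need not be compact; the control in (1) is what we use.)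

(c) Lift the proper homotopy, starting at the given lift of $\alpha$. The lift $\tilde H$ is proper for the same reason as for rays. So for each edge $\tilde e$ of $T$ the path $\tilde H(\{\tau\}\times[0,1])$ misses $S_{\tilde e}$ for large $\tau$, and the two end rays are eventually on the same side of every $S_{\tilde e}$. Hence they have the same limit. $\square$

We also need a concrete picture of $\tilde X$. Root $T$ at a vertex. An edge $\tilde e$ has *level* $n\ge1$ if its far vertex is at distance $n$ from the root.

**Lemma 5.** There is a smooth orientation-preserving embedding $\tilde X\subset S^4$ such that each $S_{\tilde e}$ bounds a smooth closed ball $D_{\tilde e}\subset S^4$ on its far side from the root, and: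

* the level-$n$ balls are finite in number, disjoint, of diameter $<1/n$, and for $n\ge2$ lie in the interiors of level-$(n-1)$ balls;
* for each end $\zeta$ the balls $D_{\tilde e}$ along the geodesic ray from the root to $\zeta$ intersect in one point $c_\zeta$; distinct ends have distinct points, and $\tilde X=S^4\setminus\{c_\zeta\}_\zeta$;
* a sequence in $\tilde X$ converges to the end $\zeta$ if and only if it converges to $c_\zeta$ in $S^4$.

*Proof.* Start with the inclusion $P_v\subset S^4$ for the root $v$. Let an edge lead from $v$ outward to $w$, with gluing map $\varphi\colon\partial D_1\to\partial D_2$ and Möbius extension $m$ as in Section 1. Then $m(D_1)=S^4\setminus\operatorname{int}D_2\supset P_w$, so $m^{-1}$ places $P_w$ in $D_1$ as that ball minus smaller disjoint open round balls. By the choice of charts the result is smooth across the sphere. Continue outward along $T$. This gives a smooth orientation-preserving embedding $X_T\to S^4$ in which each $S_{\tilde e}$ bounds a round ball on its far side. Level-$n$ balls are finite in number, disjoint, and lie in the interiors of level-$(n-1)$ balls.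

Now make the balls small. Compose successively with diffeomorphisms $\phi_1,\phi_2,\dots$ of $S^4$. Here $\phi_n$ is supported in small disjoint ball neighborhoods of the current level-$n$ balls, inside the interiors of the current level-$(n-1)$ balls when $n\ge2$, and it shrinks the level-$n$ balls radially to diameter $<1/n$. A compact subset of $\tilde X$ lies off the level-$n$ balls for some $n$, and $\phi_m$ with $m>n$ does not move its image. So the sequence stabilizes on compact sets, and the limit is a smooth embedding. For $m>n$ the map $\phi_m$ preserves each level-$n$ ball as a set, so the diameter bound survives.

At every stage $S^4$ is the union of the level-$n$ balls and the $P_w$ with $w$ at distance $\le n-1$ from the root. So a point off some level's balls lies in $\tilde X$. Conversely a point of $\tilde X$ lies in some $P_w$, which is disjoint from the balls of sufficiently high level. So $S^4\setminus\tilde X$ is the set of points that lie in balls of all levels. The ball of each level containing such a point is unique and these balls are nested, so they are the balls along a geodesic ray from the root; as diameters tend to $0$, they intersect in exactly one point. Distinct ends have disjoint balls from some level on. Finally $\tilde X\setminus S_{\tilde e}$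 has the two components $\tilde X\cap\operatorname{int}D_{\tilde e}$ and $\tilde X\setminus D_{\tilde e}$. Along the ray to $\zeta$ the sets $\tilde X\cap\operatorname{int}D_{\tilde e}$ form a basis of neighborhoods of the end $\zeta$, and the sets $\operatorname{int}D_{\tilde e}$ one of the point $c_\zeta$. $\square$

For instance, if $G$ is a half-line then $X_G\cong S^4\setminus\{pt\}\cong\mathbb R^4$; if $G$ is a line then $X_G$ is $S^4$ minus two points, that is, $S^3\times\mathbb R$.

## 4. Ends cut off by smooth 3-spheres

In the standard smoothing every end $\zeta$ of $\tilde X$ is cut off by arbitrarily far smooth 3-spheres, the $S_{\tilde e}$. We turn this into an invariant of a smoothing.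

**Two sides.** Let $\Sigma$ be a smooth 3-sphere in a connected, simply connected smooth 4-manifold $W$. Its normal line bundle is trivial, so $\Sigma$ has two local sides, and $W\setminus\Sigma$ has at most two components. If it had only one, some loop would cross $\Sigma$ exactly once transversally; but the mod 2 intersection number of a null-homotopic loop with $\Sigma$ is $0$. So there are exactly two components, lying locally on the two sides of $\Sigma$, and a path that crosses $\Sigma$ transversally at a point switches sides there.

**Soft and hard ends.** Let $X'$ be a smoothing of $X$, with lift $\tilde X'$ to $\tilde X$. An end $\eta$ of $\tilde X$ is *soft* (for $X'$) if for each compact $Q\subset\tilde X$ there is a 3-sphere $\Sigma\subset\tilde X\setminus Q$, smoothly embedded in $\tilde X'$, such that the component of $\tilde X\setminus\Sigma$ containing $\eta$ is disjoint from $Q$. Otherwise $\eta$ is *hard*. Let $\mathcal H(X')$ be the set of hard ends.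

For the standard smoothing $\mathcal H=\emptyset$. An example with a hard end appears at the end of Section 5.

**Lemma 6.** (a) If $X',X''$ are isotopic smoothings, then $\mathcal H(X')=\mathcal H(X'')$. (b) If $X',X''$ are diffeomorphic, then $\mathcal H(X')/\Gamma$ and $\mathcal H(X'')/\Gamma$ have the same cardinality.

*Proof.* (b) A diffeomorphism $h\colon X'\to X''$ is a homeomorphism of $X$. It lifts to a diffeomorphism $\tilde h\colon\tilde X'\to\tilde X''$ that normalizes $\Gamma$. It carries compact sets to compact sets and smooth spheres to smooth spheres, so it carries soft ends to soft ends and hard ends to hard ends. It carries $\Gamma$-orbits to $\Gamma$-orbits. Orientations play no role.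

(a) Let $h_t$ be an isotopy with $h_0=\mathrm{id}$ and $h_1\colon X'\to X''$ a diffeomorphism. By Section 1, $(x,t)\mapsto(h_t(x),t)$ is a homeomorphism of $X\times[0,1]$. Lift $h_t$ to $\tilde h_t$ with $\tilde h_0=\mathrm{id}$. Then $(x,t)\mapsto(\tilde h_t(x),t)$ is a lift of that homeomorphism to universal covers, so it is a homeomorphism of $\tilde X\times[0,1]$. Hence $\bigcup_t\tilde h_t^{-1}(Q)$ is compact for each compact $Q\subset\tilde X$. If $\zeta$ is a ray to an end $\eta$ and $u$ is large, the path $t\mapsto\tilde h_t(\zeta(u))$ therefore misses $Q$, so $\zeta(u)$ and $\tilde h_1(\zeta(u))$ lie in the same component of $\tilde X\setminus Q$. As $Q$ was arbitrary, $\tilde h_1$ fixes every end. By the argument for (b), it carries $\mathcal H(X')$ to $\mathcal H(X'')$, so these sets are equal. $\square$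

## 5. A small $\mathbb R^4$ exhausted by smooth 3-spheres is standard

This section shows that softness forces standardness in the basic case. We use two textbook results. (Cerf) Every orientation-preserving diffeomorphism of $S^3$ is isotopic to the identity. (Disc theorem; Palais, Cerf) Orientation-preserving smooth embeddings of a closed ball in a connected oriented manifold are ambient isotopic.

We shall need one function here and again in Section 6:
$$a(r)=-1+\frac{r^2}{1-r^2},\qquad0\le r<1.\qquad(2)$$
It has $a(0)=-1$ and $a(r)\to\infty$ as $r\to1$. Hence $\{(t,x)\in\mathbb R\times\mathbb R^3:|x|<1,\ t\ge a(|x|)\}$ is a closed set. The map $(t,x)\mapsto(t-a(|x|),x)$ shows that it is a half-space $[0,\infty)\times\mathbb R^3$, the open unit ball being diffeomorphic to $\mathbb R^3$.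

**Lemma 7.** Let $R$ be homeomorphic to $\mathbb R^4$ and small. Suppose each compact $K\subset R$ is contained in a compact region bounded by a smoothly embedded $S^3\subset R$. Then $R$ is diffeomorphic to $\mathbb R^4$.

*Proof.* **Step 1: cut $R$ into layers.** Choose an exhaustion $C_1\subset\operatorname{int}C_2\subset C_2\subset\cdots$ of $R$ by compact regions bounded by smooth 3-spheres. The set $C_i\setminus\partial C_i$ is open and closed in $R\setminus\partial C_i$, nonempty and not everything, so it is one of the two components. Hence $C_i$ and $R\setminus\operatorname{int}C_i$ are connected. Put $B_0=C_1$ and $B_i=C_{i+1}\setminus\operatorname{int}C_i$ for $i\ge1$. If $B_i$ $(i\ge1)$ were disconnected, some component of it would miss the connected set $\partial C_{i+1}$. That component would be compact, and open and closed in the connected noncompact set $R\setminus\operatorname{int}C_i$, which is impossible. So all $B_i$ are connected.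

**Step 2: each capped layer has an inverse under connected sum.** Here smallness enters. Regard $R\subset S^4$, orient it accordingly, and put $A_i=S^4\setminus\operatorname{int}C_i$, which is connected since $\partial C_i$ has two sides in $S^4$. Let hats denote capping all boundary spheres with 4-balls; this is well defined by Cerf. Then
$$\hat C_i\#\hat A_i\cong S^4,\qquad\hat C_{i+1}\cong\hat C_i\#\hat B_i .$$
Put $\hat B_0^*=\hat A_1$ and $\hat B_i^*=\hat C_i\#\hat A_{i+1}$ for $i\ge1$. Then $\hat B_0\#\hat B_0^*=\hat C_1\#\hat A_1\cong S^4$, and $\hat B_i\#\hat B_i^*\cong\hat C_{i+1}\#\hat A_{i+1}\cong S^4$ for $i\ge1$.

**Step 3: $R$ is $\mathbb R^4$ with closed manifolds summed on.** The layer $B_i$ $(i\ge1)$ is $\hat B_i$ minus two open balls, and so is $(S^3\times I)\#\hat B_i$. By the disc theorem (applied to one ball, then to the other in the complement of the first) $B_i\cong(S^3\times I)\#\hat B_i$. Likewise $B_0\cong D^4\#\hat B_0$. Two choices of such identifications of adjacent layers differ on the common sphere by an orientation-preserving diffeomorphism of $S^3$; by Cerf it can be absorbed in a collar. Working outward, $R$ is diffeomorphic to $\mathbb R^4$ with $\hat B_i$ connected-summed at a point $x_i$ of the $i$th layer, the layers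 being separated by the round spheres of radius $i+\frac12$. We may take $x_i=(i,0,0,0)$.

**Step 4: separate the sums by half-spaces.** With $a$ as in (2), the sets
$$Z_i=\{(x,y,z,w):r<1,\ y\ge a(r)\},\qquad r=3|(x-i,z,w)|,$$
lie in $\{|x-i|<\frac13\}$. So they are disjoint, locally finite closed half-spaces, and $x_i\in\operatorname{int}Z_i$ because $0>a(0)$. Perform the $i$th sum inside $\operatorname{int}Z_i$. It now suffices to show that $Z\#B\cong Z$ rel $\partial Z$ for $Z=Z_i$, $B=\hat B_i$.

**Step 5: the swindle.** Let $B^*=\hat B_i^*$. Since $B\#B^*\cong S^4$, the disc theorem gives $D^4\#B\#B^*\cong D^4$, and by Cerf the diffeomorphism can be corrected in a collar to be the identity on the boundary. Choose points $y_1=x_i,y_2,y_3,\dots\to\infty$ along the core ray of $Z$. Start with $Z\#_{y_1}B$. Summing $B^*,B$ at $(y_2,y_3)$, at $(y_4,y_5)$, and so on, inside disjoint, locally finite balls in $\operatorname{int}Z$, does not change it up to diffeomorphism rel $\partial Z$. Now regroup as $(y_1,y_2),(y_3,y_4),\dots$: each pair carries $B$ and $B^*$, so it can be removed as well. The result is $Z$. $\square$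

**Example (a hard end).** Let $G$ be a half-line, so $\tilde X=X_G\cong\mathbb R^4$, and let a small exotic $R$ act on the standard class along a ray. The result $X'$ is diffeomorphic to $R$, up to orientation. If the end were soft, then for each compact $Q$ the complement of the component of $X'\setminus\Sigma$ containing the end would be a compact region, bounded by the smooth sphere $\Sigma$, that contains $Q$. By Lemma 7, $R$ would be standard. So the end is hard.

## 6. Half-spaces around the rays, and pushing them to infinity

In general $\tilde X'$ contains many exotic half-spaces at once. This section sets up coordinates in which each can be pushed far out along its ray.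

**Coordinates.** Let $\gamma$ be a smooth multiray in $X$ (standard smoothing), transverse to all $S_e$, with $\gamma_s(0)\notin\bigcup S_e$. Extend each $\gamma_s$ slightly backwards, missing all $S_e$, and parametrize the extension by $[-2,0]$. The intersection points of $\gamma$ with the $S_e$ form a closed discrete set. Near each choose a chart in which $S_e$ is a hyperplane and $\gamma$ is an orthogonal line, and take a metric that is Euclidean in these charts. Geodesics that leave such a point orthogonally to $\gamma$ stay in $S_e$. So the normal exponential map, restricted to a sufficiently thin neighborhood and rescaled in the fibers, gives disjoint, jointly proper smooth embeddings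
$$\kappa_s\colon[-2,\infty)\times2D^3\to X,\qquad\kappa_s(t,0)=\gamma_s(t)\ (t\ge0),$$
such that each $\kappa_s^{-1}(S_e)$ is a finite union of slices $\{t\}\times2D^3$ with $t>0$. With $a$ as in (2), put
$$N_s=\kappa_s\{(t,x):|x|<1,\ t\ge a(|x|)\}.$$
This is closed in $X$, and $(t,x)\mapsto(t-a(|x|),x)$ gives $(N_s,\gamma_s)\cong([0,\infty)\times\mathbb R^3,[1,\infty)\times0)$. The slice of $N_s$ at time $t\geq-1$ is the ball of radius $\rho(t)=\sqrt{(t+1)/(t+2)}$. Let $\rho_1$ equal $\rho$ near $t=-1$ and equal $1$ for $t\ge0$. Rescaling the $x$-coordinate radially, slice by slice, from $\rho$ to $(1-\tau)\rho+\tau\rho_1$ for $0\le\tau\le1$ isotopes $N_s$ to $[-1,\infty)\times D^3$ with rounded corners. So $N_s$ is a closed tubular neighborhood of $\gamma_s$. Hence the action of $\{R_s\}$ on the standard class is represented by a smoothing $X'$ that is standard off $\bigcup\operatorname{int}N_s$ and near $\bigcup\partial N_s$, and that on $N_s$ is the transported smoothing of $R_s$ minus an open tubular neighborhood of a ray.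

**Lifts.** Index by $i\in I$ all lifts $\tilde\gamma_i$ of all rays $\gamma_s$. Let $\tilde N_i\subset\tilde X$ be the corresponding lift of $N_s$ (which is simply connected), with lifted coordinates $\tilde\kappa_i$. The $\tilde N_i$ are closed and disjoint. They are locally finite: a compact $Q\subset\tilde X$ has image meeting finitely many $N_s$. For such an $s$ fix one lift $\tilde N$, and let $J$ be the compact part of $\tilde N$ that lies over $N_s\cap(\text{image of }Q)$. Then $g\tilde N$ meets $Q$ only if $gJ$ does, which happens for finitely many $g\in\Gamma$. Moreover:

* $\tilde N_i$ meets $S_{\tilde e}$ if and only if $\tilde\gamma_i$ does. Indeed $\tilde\kappa_i^{-1}(S_{\tilde e})$ is a union of slices with $t>0$, and each contains the point $(t,0)$ of $\tilde\gamma_i$.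
* $\tilde N_i\cap S_{\tilde e}$ is a finite union of compact slices $\{t\}\times\{a(|x|)\le t\}$.
* Each $S_{\tilde e}$ meets only finitely many $\tilde N_i$.

**Elementary push.** Let $T_0>-1$. The set $A=\{a(|x|)\le t\le T_0\}\subset\tilde N_i$ is compact and lies in the interior of the domain of $\tilde\kappa_i$. Flow along a vector field $f\,\partial_t$ in $\tilde\kappa_i$-coordinates, with $f\ge0$, $f>0$ on $A$, supported in any prescribed neighborhood of $A$. The coordinate $t$ never decreases, and $\tilde N_i$ is closed under increasing $t$. On $A$ we have $f\ge c$ for some $c>0$, so after time greater than $(T_0+1)/c$ every point of $\tilde N_i$ has $t>T_0$. This gives a compactly supported diffeomorphism $\Psi$ of $\tilde X$ (standard smoothing) with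
$$\Psi(\tilde N_i)\subset\tilde N_i\cap\{t>T_0\}.$$
As $A\subset\tilde N_i$ is compact and $\bigcup_{i'\ne i}\tilde N_{i'}$ is closed and disjoint from $\tilde N_i$, the support may be taken disjoint from all $\tilde N_{i'}$, $i'\ne i$.

**Clean spheres.** Fix an end $\eta$. Let $\tilde e_1,\tilde e_2,\dots$ be the successive edges of the geodesic ray from the root to $\eta$, and let $E_j$ be the component of $\tilde X\setminus S_{\tilde e_j}$ containing $\eta$. Each compact subset of $\tilde X$ misses some $E_j$. Let $I_\eta=\{i:\tilde\gamma_i\text{ has limit }\eta\}$. The next lemma produces a far-out sphere that misses every half-space not going to $\eta$.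

**Lemma 8.** For each $j$ there are $k>j$ and a diffeomorphism $\Psi$ of $\tilde X$ (standard smoothing), with compact support in $E_j\setminus\bigcup_{i\in I_\eta}\tilde N_i$, such that $L:=\Psi^{-1}(S_{\tilde e_k})$ is disjoint from $\tilde N_i$ for all $i\notin I_\eta$.

*Proof.* Finitely many $\tilde N_i$ with $i\notin I_\eta$ meet $S_{\tilde e_j}$. Each such $\tilde\gamma_i$ has limit different from $\eta$, so it meets only finitely many $S_{\tilde e_k}$. Hence there is $k>j$ such that no $\tilde N_i$, $i\notin I_\eta$, meets both $S_{\tilde e_j}$ and $S_{\tilde e_k}$. The finitely many $\tilde N_i$, $i\notin I_\eta$, that meet $S_{\tilde e_k}\subset E_j$ are connected and miss $S_{\tilde e_j}$, so they lie in $E_j$. Let $\Psi$ be the composition of elementary pushes of these $\tilde N_i$ beyond all their intersections with $S_{\tilde e_k}$, with supports so small that they lie in $E_j$, are disjoint from each other and miss all other $\tilde N_{i'}$. For each $i\notin I_\eta$, either $\tilde N_i$ is pushed beyond $S_{\tilde e_k}$, or $\Psi|\tilde N_i=\mathrm{id}$ and $\tilde N_i\cap S_{\tilde e_k}=\emptyset$. In both cases $L\cap\tilde N_i=\Psi^{-1}(S_{\tilde e_k}\cap\Psi(\tilde N_i))\cap\tilde N_i=\emptyset$. $\square$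

## 7. The hard ends are the limits of the lifts

**Proposition 9.** Let $X'$ represent the action of $\{R_s\}$ along $\gamma$ on the standard class of $X=X_G$, as in Section 6.

(i) Every end of $\tilde X$ that is not the limit of a lift of some $\gamma_s$ is soft.

(ii) If distinct lifts have distinct limits and every $R_s$ is small and exotic, then every limit of a lift is hard.

*Proof of (i).* Here $I_\eta=\emptyset$. Given compact $Q$, choose $j$ with $Q\cap E_j=\emptyset$ and apply Lemma 8. The sphere $L\subset E_j$ is smooth in the standard smoothing and misses the closed set $\bigcup\tilde N_i$, near whose complement's points $\tilde X'$ is standard. So $L$ is smooth in $\tilde X'$. As $\Psi$ has compact support in $E_j$, it fixes the end $\eta$ and preserves $E_j$. So the component of $\tilde X\setminus L$ containing $\eta$ is $\Psi^{-1}(E_k)\subset E_j$, which misses $Q$. $\square$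

**Part (ii): what goes wrong at first.** Let $\eta$ be the limit of $\tilde\gamma_0$ and suppose $\eta$ is soft. Embed $\tilde X\subset S^4$ as in Lemma 5, and let $\hat R$ be $S^4\setminus\{c_\eta\}$ with the smoothing changed only on $\tilde N_0$. We shall see that $\hat R$ is a copy of $R_0$, so by Lemma 7 we would like to find, around each compact $K\subset\hat R$, an enclosing smooth 3-sphere. Softness offers spheres $\Sigma$ far out, as in the example of Section 5. But $\Sigma$ is smooth in $\tilde X'$, not in $\hat R$: it may run through other half-spaces $\tilde N_i$, where $\tilde X'$ is exotic and $\hat R$ is standard. Moving $\Sigma$ off $\tilde N_i$ by an elementary push, as we did with $S_{\tilde e_k}$, does not help. The push is a diffeomorphism for the standard smoothing, while $\Sigma\cap\tilde N_i$ is smooth only for the exotic one, so the image of $\Sigma$ need not be smooth in either.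

The way out is to move the manifold instead of the sphere. Only finitely many $\tilde N_i$ meet $\Sigma$. Push each into a small ball around its own limit point $c_i$. Since $R_i$ is small, the exotic ball with puncture $c_i$ can be re-embedded in the *standard* ball, rel the boundary. This carries a neighborhood of $\Sigma$ smoothly into $\hat R$. What must be checked is that the image of $\Sigma$ still encloses $K$; for this we keep a clean sphere $L$ and a tail of $\tilde\gamma_0$ fixed throughout.

*Proof of (ii).* Since distinct lifts have distinct limits, $I_\eta=\{0\}$. Write $R_i$ for the $R_s$ of the $i$th lift. Suppose $\eta$ is soft; we derive a contradiction.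

**Step 1: each half-space alone gives back $R_i$.** Use the embedding of Lemma 5, so that $E_j=\tilde X\cap\operatorname{int}D_{\tilde e_j}$. Let $c_i$ be the point of the limit of $\tilde\gamma_i$. Then $c_0=c_\eta$, and the $c_i$ are distinct. Given $\tilde e$, for $T_0$ large the connected set $\tilde\kappa_i((T_0,\infty)\times2D^3)$ misses $S_{\tilde e}$, so it lies on the same side as the tail of $\tilde\gamma_i$. Applied to the edges toward the limit, this shows that $\tilde\kappa_i(t,x)\to c_i$ uniformly in $x$ as $t\to\infty$. In particular the closure of $\tilde N_i$ in $S^4$ is $\tilde N_i\cup\{c_i\}$, and $\tilde N_i$ is a closed tubular neighborhood of the proper smooth ray $\tilde\gamma_i$ in $S^4\setminus\{c_i\}\cong\mathbb R^4$. So $S^4\setminus\{c_i\}$, with the standard smoothing changed only on $\tilde N_i$ to that of $\tilde X'$, is the end sum of the standard $\mathbb R^4$ with $R_i$, up to orientation. Since $\mathbb R^4$ is the identity of $\mathcal R$: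
$$S^4\setminus\{c_i\},\ \text{changed only on }\tilde N_i,\ \text{is diffeomorphic to }R_i\text{ up to orientation.}\qquad(3)$$
Let $\hat R$ be this manifold for $i=0$. By (3) it is small and exotic. We show that it satisfies the hypothesis of Lemma 7.

**Step 2: choose the reference sphere $L$ and the sphere $\Sigma$.** Let $K\subset\hat R$ be compact. Choose $j$ so large that $K\cap D_{\tilde e_j}=\emptyset$ and $\tilde\gamma_0(0)\notin E_j$. Take $k,\Psi,L$ from Lemma 8. Then $L$ misses $\tilde N_i$ for all $i\ne0$. Extend $\Psi$ by the identity to $S^4$; it preserves $\operatorname{int}D_{\tilde e_j}$ and fixes $c_\eta$. Let $\Delta(L)$ be the component of $S^4\setminus L$ not containing $c_\eta$. Then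
$$S^4\setminus\Delta(L)=\Psi^{-1}(D_{\tilde e_k})\subset\operatorname{int}D_{\tilde e_j},$$
and this set is connected and contains $L$ and $c_\eta$. Hence $K\subset\Delta(L)$ and $\tilde\gamma_0(0)\in\Delta(L)$. As $\tilde\gamma_0$ converges to $c_\eta$, it meets $L$. Let $\lambda=\tilde\gamma_0|[t_0,\infty)$, where $t_0$ is the last time in $L$. By softness with $Q=L$, there is a 3-sphere $\Sigma\subset\tilde X\setminus L$, smooth in $\tilde X'$, such that $L$ and $\eta$ lie in different components of $\tilde X\setminus\Sigma$.

**Step 3: a manifold $M$ that contains $\Sigma$ smoothly and has few exotic pieces.** Let $F$ be the finite set of $i\ne0$ with $\tilde N_i\cap\Sigma\ne\emptyset$. Let $M$ be $S^4\setminus(\{c_\eta\}\cup\{c_i:i\in F\})$ with the standard smoothing changed on $\tilde N_0$ and on $\tilde N_i$ $(i\in F)$ to that of $\tilde X'$. These finitely many sets are closed in $M$ and disjoint. A neighborhood of $\Sigma$ in $\tilde X'$ that misses all other $\tilde N_{i'}$ is a smooth open subset of $M$. So $\Sigma$ is a smooth 3-sphere in $M$. The sphere $L$ lies in $M$ too, but we use it only topologically.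

**Step 4: push the exotic pieces indexed by $F$ into small balls.** Choose disjoint closed round balls $b_i\subset S^4$ centered at $c_i$ $(i\in F)$, disjoint from $L$, from $\tilde N_0\cup\{c_\eta\}$, and with $b_i\cap\tilde N_{i'}=\emptyset$ for $i\ne i'\in F$. This is possible, because $L$, $\tilde N_0\cup\{c_\eta\}$ and $\tilde N_{i'}\cup\{c_{i'}\}$ are compact and do not contain $c_i$. Here it matters that the limits are distinct. By the uniform convergence in Step 1, an elementary push with $T_0$ large moves $\tilde N_i$ into $\operatorname{int}b_i$. Let $\Theta$ be a composition of such pushes, $i\in F$, with compact supports close to the respective $\tilde N_i$, disjoint from one another, from $L$ (which misses $\tilde N_i$), from $\tilde N_0$, and, for the push of $\tilde N_i$, from $\tilde N_{i'}$ for $i\ne i'\in F$. Then $\Theta(\tilde N_i)\subset\operatorname{int}b_i$. Let $M'$ be the image of the smoothing $M$ under $\Theta$. Thus $\Theta\colon M\to M'$ is a diffeomorphism, and $M'$ is standard off $\tilde N_0\cup\bigcup_{i\in F}\Theta(\tilde N_i)$ and agrees with $M$ on $\tilde N_0$.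

**Step 5: re-embed each punctured ball, using smallness.** For $i\in F$ let $V_i$ be $S^4\setminus\{c_i\}$ with the standard smoothing changed only on $\Theta(\tilde N_i)$, as in $M'$. Via the push of $\tilde N_i$ it is diffeomorphic to the manifold in (3), so it is small. Hence there is an orientation-preserving smooth embedding $u_i\colon V_i\to S^4$. Let $b_i'\subset\operatorname{int}b_i$ be a concentric ball whose interior contains the compact set $\Theta(\tilde N_i)\cup\{c_i\}$. The round ball $S^4\setminus\operatorname{int}b'_i$ carries its standard smoothing in $V_i$. By the disc theorem, after composing $u_i$ with a diffeomorphism of $S^4$ we may assume $u_i=\mathrm{id}$ on $S^4\setminus\operatorname{int}b_i'$. By injectivity $u_i$ maps $b_i\setminus\{c_i\}$ into $b_i$, and it is the identity near $\partial b_i$.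

On $b_i\setminus\{c_i\}$ the smoothings of $M'$ and $V_i$ agree, since $\tilde N_0$ and the other $\Theta(\tilde N_{i'})$ miss $b_i$. On $b_i$ the smoothing of $\hat R$ is standard. Off the balls $b_i'$ the smoothings of $M'$ and $\hat R$ agree. So replacing the inclusion by $u_i$ on each $b_i\setminus\{c_i\}$ gives a smooth embedding $M'\to\hat R$. Composing with $\Theta$ gives a smooth embedding
$$\Phi\colon M\to\hat R,\qquad\Phi=\mathrm{id}\ \text{on neighborhoods of }L\text{ and of }\tilde N_0.\qquad(4)$$

**Step 6: $\Phi(\Sigma)$ separates $L$ from $c_\eta$.** $\Phi(\Sigma)$ is a smooth 3-sphere in $\hat R$. By injectivity it is disjoint from $L=\Phi(L)$. Let $U$ be a neighborhood of $\tilde N_0$ in $M$ on which $\Phi=\mathrm{id}$. Then $\Phi(\Sigma)\cap U=\Sigma\cap U$: if $y\in\Phi(\Sigma)\cap U$, then $y=\Phi(y)$, so $y\in\Sigma$ by injectivity, and the other inclusion is clear. By Section 4, $\hat R\setminus\Phi(\Sigma)$ has two components, lying locally on the two sides of $\Phi(\Sigma)$. Adding $c_\eta$ to the one that contains the points near $c_\eta$, we get the two components of $S^4\setminus\Phi(\Sigma)$.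

The ray $\lambda$ lies in $\operatorname{int}\tilde N_0$. Its initial point lies in $L$, hence not in $\Sigma$, and its tail misses the compact set $\Sigma$. Change $\lambda$ inside $\operatorname{int}\tilde N_0$, only over a compact interval and away from its initial point and its tail, so that near $\Sigma$ it is smooth and transverse to $\Sigma$ in the smoothing of $\tilde X'$, which on $\tilde N_0$ equals that of $\hat R$. Each crossing switches sides of $\Sigma$ in $\tilde X$. As $\lambda$ runs from $L$ to $\eta$, which are on different sides, it crosses $\Sigma$ an odd number of times. By the previous paragraph these are exactly its crossings with $\Phi(\Sigma)$, and each switches sides of $\Phi(\Sigma)$. Since $\lambda$ starts on the connected set $L$ and converges to $c_\eta$, and neither meets $\Phi(\Sigma)$, the sets $L$ and $\{c_\eta\}$ lie in different components of $S^4\setminus\Phi(\Sigma)$.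

**Step 7: $\Phi(\Sigma)$ encloses $K$.** The sphere $\Phi(\Sigma)$ is connected and misses $L$, so it lies in $\Delta(L)$ or in the other component of $S^4\setminus L$. If $\Phi(\Sigma)\subset\Delta(L)$, then the connected set $S^4\setminus\Delta(L)$, which contains $L$ and $c_\eta$, would miss $\Phi(\Sigma)$; this contradicts Step 6. So $\Phi(\Sigma)$ is disjoint from the connected set $\Delta(L)\cup L$. Therefore $K\subset\Delta(L)$ lies in the component of $S^4\setminus\Phi(\Sigma)$ that contains $L$, and this component does not contain $c_\eta$. Its closure is a compact region of $\hat R$, bounded by the smooth 3-sphere $\Phi(\Sigma)$, that contains $K$.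

As $K$ was arbitrary, Lemma 7 gives $\hat R\cong\mathbb R^4$. But $\hat R$ is exotic, a contradiction. So $\eta$ is hard. $\square$

For a single ray, Lemma 4(a) supplies the hypothesis on limits. So *if $R$ is small exotic, the hard ends of $[X]\cdot_\gamma R$ are exactly the limits of the lifts of the ray $\gamma$.*

## 8. Proof of Theorem A

The ladder is connected beyond every rung, so $X_G$ has one end; it is oriented by construction. The edge paths of $\alpha$ and $\beta$ are reduced, so their lifts to $T$ are geodesic rays, and the limits of the lifts of $\alpha,\beta$ are the ends of these. If a lift of $\alpha$ and a lift of $\beta$ had a common limit, their geodesic rays would share a tail by (T3), and projecting to $G$, the two rails would share edges. They do not. So the set of limits of lifts of $\alpha$ and the set of limits of lifts of $\beta$ are disjoint, and both are nonempty. By Proposition 9 and Lemma 4(a) they are the sets of hard ends of $[X_G]\cdot_\alpha R$ and $[X_G]\cdot_\beta R$. By Lemma 6(a) the two smoothings are not isotopic. Both rays go to the unique end and, being locally oriented by $X_G$, induce the same orientation on it. $\square$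

## 9. Proper homotopy classes of rays and isotopy classes of smoothings

**Proof of Theorem B(1).** By Section 1 all multirays may be taken smooth and transverse to the $S_e$, with initial points off the $S_e$.

**Step 1: homotopic rays give equal actions.** If $\gamma\simeq\gamma'$ properly, then $\gamma_s\simeq\gamma'_s$ for every $s$. Conversely suppose $\gamma_s\simeq\gamma'_s$ properly for every $s$. By Lemma 4(c) some lifts have a common limit, so by Lemma 4(b) there are proper homotopies $\gamma_s\simeq\gamma_s'$ inside $p^{-1}(p\gamma_s\cup p\gamma'_s)$. The families $\{p\gamma_s\}$ and $\{p\gamma'_s\}$ are locally finite, so only finitely many of these homotopies meet a given compact set, and together they form a proper homotopy of multirays. As $X$ is oriented and the end orientations agree, it carries local orientations to local orientations, as in Proposition 2. By (F1) the actions agree. This step needed the control in Lemma 4(b): arbitrary homotopies, one for each $s$, need not be jointly proper.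

**Step 2: non-homotopic rays give different actions.** Suppose $\gamma_s\not\simeq\gamma'_s$ for some $s$; by Step 1 such an $s$ exists if $\gamma\not\simeq\gamma'$. Act on the standard class by a small exotic $R$ in slot $s$ and $\mathbb R^4$ elsewhere. The slots with $\mathbb R^4$ have no effect (Section 1), so this is the action of $R$ along $\gamma_s$, respectively $\gamma_s'$. The hard ends are the limits of lifts of $\gamma_s$, respectively $\gamma_s'$, up to reversing the orientation of $R$, which matters neither for smallness nor for exoticness. These nonempty sets are disjoint by Lemma 4(b). By Lemma 6(a) the results differ. $\square$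

**Proof of Theorem B(2).** For a finite set $C$ of vertices let $U_C$ be the component containing the given end of the graph obtained by deleting $C$ and all edges incident to $C$. The $U_C$ are connected subgraphs and form a basis of neighborhoods of the end of $G$. Condition (c) says that some $U_C$ is a tree, since a connected subgraph of a tree is a tree.

(b)$\Rightarrow$(a): this is (F3), as $X$ is oriented.

(c)$\Rightarrow$(b): if $U_C$ is a tree, so is every smaller $U_{C'}$, and $p^{-1}(U_{C'})$ is simply connected because a loop in it lies in the preimage of a compact convex set. So $\varepsilon$ has arbitrarily small simply connected neighborhoods.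

(a)$\Rightarrow$(c), together with the last statement. Suppose (c) fails. Then every $U_C$ contains a simple cycle. We may choose $U_1\supset U_2\supset\cdots$ among the $U_C$, forming a basis at the end, and pairwise disjoint simple cycles $z_n\subset U_n$: having chosen $z_1,\dots,z_n$, take $U_{n+1}$ disjoint from them. Pick an edge $y_n$ in $z_n$, oriented along $z_n$. Let $\rho$ be an edge-path ray to $\varepsilon$ with $\rho([t_n,\infty))\subset U_n$ for integers $t_1<t_2<\cdots$, and let $\delta_n$ be an edge path in $U_n$ from $\rho(t_n)$ to $z_n$. For $A\subset\mathbb N$ let $\rho_A$ be $\rho$ with the loop $\delta_nz_n\delta_n^{-1}$ inserted at time $t_n$ for each $n\in A$. The inserted loops lie in the $U_n$, so $\rho_A$ is proper and goes to $\varepsilon$. Realize it by a path in $X$ that crosses $S_e$ once transversally for each passage over $e$ and otherwise stays inside the $P_v$, and make it a smooth embedded ray by general position.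

The pieces $\delta_m,\delta_m^{-1}$ contribute zero in total to each crossing number. The cycle $z_m$ avoids $y_n$ for $m\ne n$, and $z_n$ passes $y_n$ exactly once. So
$$n_{y_n}(\rho_A)=n_{y_n}(\rho)+1\ \text{ if }n\in A,\qquad n_{y_n}(\rho_A)=n_{y_n}(\rho)\ \text{ if }n\notin A.$$
By Lemma 3, if $\rho_A\simeq\rho_B$ properly, then $A\triangle B$ is finite. Each subset of $\mathbb N$ has finite symmetric difference with only countably many others, so there are at least $2^{\aleph_0}$ proper homotopy classes of rays to $\varepsilon$. In particular (a) fails. By Step 2 of the proof of (1), adding a fixed small exotic $R$ to the standard smoothing along pairwise non-homotopic rays gives pairwise non-isotopic smoothings. $\square$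

## 10. Results that are not even diffeomorphic

**Proof of Theorem B(3).** By general position and (F1), take $\gamma_0,\gamma_1$ to be the components of a multiray, smooth and transverse to the $S_e$. We count $\Gamma$-orbits of hard ends in both cases.

**Step 1: acting twice along $\gamma_0$.** Since we have a monoid action, acting on $x=[X]\cdot_{\gamma_0}R$ by $R$ along $\gamma_0$ gives $[X]\cdot_{\gamma_0}(R\natural R)$. By Proposition 9(i) its hard ends are among the limits of lifts of $\gamma_0$. As $\Gamma$ permutes these lifts transitively, the limits form a single $\Gamma$-orbit. So there is at most one orbit of hard ends.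

**Step 2: acting along $\gamma_0$ and then $\gamma_1$.** Represent $x$ by a smoothing changed only on the half-space $N_0$ around $\gamma_0$. It is standard near the disjoint half-space $N_1$ around $\gamma_1$. So acting on $x$ along $\gamma_1$ gives the action of $(R,R)$ along the multiray $\gamma_0\sqcup\gamma_1$ on the standard class. Distinct lifts of one ray have distinct limits by Lemma 4(a), and a lift of $\gamma_0$ and a lift of $\gamma_1$ have distinct limits by Lemma 4(b), because $\gamma_0\not\simeq\gamma_1$. So Proposition 9 applies with both parts: the hard ends are exactly the limits of all lifts of $\gamma_0$ and of $\gamma_1$. The limits of lifts of $\gamma_0$ form one $\Gamma$-orbit, those of $\gamma_1$ form another, and these are disjoint. So there are exactly two orbits of hard ends.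

By Lemma 6(b) the two manifolds are not diffeomorphic, even by an orientation-reversing diffeomorphism. $\square$
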